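
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}

\title{The Bieri--Stallings groups are $(n-2)$-connected at infinity}


\begin{abstract}
Let $B_n$ be the kernel of the homomorphism from a product of $n$ copies of the free group $F_2$ to $\mathbb Z$ that sends every standard generator to $1$. We prove the conjecture that $B_n$ is $(n-2)$-connected at infinity for every $n\ge 2$. The proof applies Morse theory to the complement of a finite subproduct in a product of $n$ trees. More generally, let $n\ge2$ and let $G$ be the kernel of a homomorphism to $\mathbb Z$ from a product of $n$ nontrivial finitely generated free groups that is nonzero on every factor. Then $G$ is $(n-2)$-connected at infinity if and only if no factor is cyclic.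
\end{abstract}

\section{Introduction}

\subsection*{The groups and the question}

Let $F_m$ denote the free group of rank $m$. For $n\ge 2$ let $B_n$ be the kernel of the homomorphism
\[
F_2\times\cdots\times F_2\longrightarrow \mathbb Z \qquad (n\text{ factors})
\]
that sends each standard generator of each factor to $1$. These are the Bieri--Stallings groups; $B_3$ is Stallings' group.

A group $G$ is of \emph{type $\mathcal F_m$} if there is a $K(G,1)$-complex with finite $m$-skeleton. Stallings proved that $B_2$ is finitely generated but not finitely presented, and Bieri proved that $B_n$ is of type $\mathcal F_{n-1}$ but not of type $\mathcal F_n$. Our subject is a second measure of connectivity.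

\begin{definition}\label{def:infinity}
Let $k\ge 0$, let $G$ be of type $\mathcal F_{k+1}$, let $\overline{X}$ be a $K(G,1)$-complex with finite $(k+1)$-skeleton, and let $X$ be the $(k+1)$-skeleton of its universal cover. Then $G$ is \emph{$k$-connected at infinity} if for every compact $C\subseteq X$ there is a compact $D\subseteq X$ with $C\subseteq D$ such that, for every $0\le j\le k$, every map $S^j\to X\setminus D$ extends to a map $B^{j+1}\to X\setminus C$.
\end{definition}

This property does not depend on the choice of $\overline X$, so a single $X$ may be used both to prove and to disprove it. It says that spheres far out can be filled far out. For $k=0$ and $G$ infinite it means that $G$ is $1$-ended; for $k=1$ it means that $G$ is simply connected at infinity. The definition needs type $\mathcal F_{k+1}$, so for $B_n$ the last degree in which the question makes sense is $k=n-2$. For $n\ge3$ there are short exact sequences $1\to B_{n-1}\to B_n\to F_2\to 1$, and they can be used to show that $B_n$ is $(n-3)$-connected at infinity. The conjecture, which we take from \cite{Mihalik}, is that the last degree is also attained: \emph{for $n\ge2$, $B_n$ is $(n-2)$-connected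 at infinity.} We prove this.

\subsection*{Results}

\begin{theorem}\label{thm:A}
Let $n\ge2$, let $m_1,\dots,m_n\ge 2$ be finite, and let $\chi:\prod_{i=1}^nF_{m_i}\to\mathbb Z$ be a homomorphism whose restriction $\chi_i$ to each factor is nonzero. Then $G=\ker\chi$ is of type $\mathcal F_{n-1}$ and $(n-2)$-connected at infinity. In particular $B_n$ is $(n-2)$-connected at infinity for all $n\ge2$.

More precisely, there is a space $X$ as in Definition~\ref{def:infinity} (with $k=n-2$) such that for every compact $C\subseteq X$ there are a compact $D\supseteq C$ and an $(n-2)$-connected subcomplex $N$ with $X\setminus D\subseteq N\subseteq X\setminus C$.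
\end{theorem}

\begin{theorem}\label{thm:B}
Let $m_1,\dots,m_n\ge1$ be finite, let $\chi:\prod_{i=1}^n F_{m_i}\to\mathbb Z$ be a homomorphism with restrictions $\chi_i$ to the factors, and put $S=\{i:\chi_i\ne0\}$, $k=|S|$, $G=\ker\chi$.
\begin{enumerate}
\item[(a)] If $k\ge2$ and $m_i\ge2$ for all $i\in S$, then $G$ is of type $\mathcal F_{k-1}$, not of type $\mathcal F_k$, and is $(k-2)$-connected at infinity. This is the highest degree in which the notion is defined for $G$.
\item[(b)] If $n\ge2$ and $m_i=1$ for some $i\in S$, then $G$ is isomorphic to a finite-index subgroup of $\prod_{j\ne i}F_{m_j}$ and has a finite $K(G,1)$. It is not $(n-2)$-connected at infinity, but (if $n\ge 3$) it is $(n-3)$-connected at infinity.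
\end{enumerate}
Hence, if all $\chi_i\neq0$ and $n\ge2$, then $G$ is $(n-2)$-connected at infinity if and only if all $m_i\ge 2$.
\end{theorem}

\subsection*{What to expect, and the idea}

The group $B_n$ acts freely and cocompactly on a level set $L$ of a height function $h$ on a product $Y$ of $n$ trees, and $\dim L=n-1$. Dimension alone suggests the pessimistic answer. If each $F_2$ is replaced by $\mathbb Z$, the kernel is $\mathbb Z^{n-1}$, the level set is $\mathbb R^{n-1}$, and a large $(n-2)$-sphere around the origin cannot be filled away from the origin. By Theorem~\ref{thm:B}(b), replacing only one factor by $\mathbb Z$ has the same effect.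

What helps $B_n$ is that $L$ is not contractible. Choose a vertex $v$ of $Y$ with $h(v)>0$ and, in each tree, a line through the $i$-th coordinate of $v$ that descends in both directions. On the product of these lines, a copy of $\mathbb R^n$, the height is $h(v)-\sum|t_i|$ in suitable coordinates, so its zero set is an $(n-1)$-sphere in $L$. Such spheres are what keeps $B_n$ from being of type $\mathcal F_n$ (Section~\ref{sec:notFk}). They also suggest how to fill: an $(n-2)$-sphere around a point $p$ that lies on such an $(n-1)$-sphere bounds the hemisphere that misses $p$.

To make this work for arbitrary compact sets and all spheres at once, we argue globally. Enclose a compact set $C\subset L$ in a product $\prod P_i$ of finite subtrees, and let $K\subset Y$ be the union of the cubes disjoint from $\prod P_i$. It is easy to see that $K$ is $(n-2)$-connected. The question is whether its level set $L\cap K$ is too. Morse theory reduces this to the ascending and descending links of $K$. Each of them is the corresponding link of $Y$, a join of $n$ finite sets, from which at most the open star of \emph{one} simplex is missing. When each of the finite sets has at least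 two elements, such a deletion does no harm, because the join retracts onto what is left. This is exactly where $m_i\ge2$ enters.

\section{The smallest case by hand}\label{sec:two}

Let $T$ be the Cayley tree of $F_2=\langle a,b\rangle$: its vertices are the group elements, and edges join $g$ to $ga$ and to $gb$. Let the height of $g$ be its exponent sum. Each vertex $g$ has two upper neighbors $ga,gb$ and two lower neighbors $ga^{-1},gb^{-1}$. On $T\times T$ let $h$ be the sum of the two heights, and let $L=h^{-1}(0)$. The set $L$ is a graph: its vertices are the pairs $(g,g')$ of total height $0$, that is, the elements of $B_2$, and its edges are diagonals of squares. Two vertices of $L$ are adjacent when one coordinate moves up an edge while the other moves down an edge. We shall see in Section~\ref{sec:model} that $L$ is connected.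

\medskip
\noindent\textbf{Claim.} \emph{Deleting the vertex $(1,1)$ and its open edges from $L$ leaves a connected graph.}
\medskip

A path in $L$ through $(1,1)$ enters and leaves through neighbors of $(1,1)$, so it is enough to join these eight neighbors, $(x,y^{-1})$ and $(x^{-1},y)$ with $x,y\in\{a,b\}$, to one another. Write $x'$ for the letter other than $x$. The paths
\begin{equation}\label{eq:detour}
(x,y^{-1}),\ (x x'^{-1},1),\ (x,y'^{-1})
\qquad\text{and}\qquad
(x,y^{-1}),\ (1,y^{-1}y'),\ (x',y^{-1})
\end{equation}
join the four neighbors $(x,y^{-1})$. Interchanging the coordinates joins the four neighbors $(x^{-1},y)$. Finally,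
\begin{equation}\label{eq:long}
(a,a^{-1}),\ (1,a^{-1}b),\ (a^{-1},a^{-1}b^2),\ (a^{-1}b,a^{-1}b),\ (a^{-1}b^2,a^{-1}),\ (a^{-1}b,1),\ (a^{-1},a)
\end{equation}
joins the first four to the last four, and none of these paths meets $(1,1)$.

\medskip
The paths were not guessed. Consider the vertex $(a,1)$, of height $1$. Four squares of $T\times T$ have it as top vertex, and their diagonals form the $4$-cycle
\[
(1,1),\ (a,a^{-1}),\ (ab^{-1},1),\ (a,b^{-1})
\]
in $L$. This cycle is a copy of the \emph{descending link} of $(a,1)$, the join of the two-element sets of edges going down from $a$ and from $1$. Deleting $(1,1)$ deletes one vertex of the cycle, and what remains is an arc, the first path in \eqref{eq:detour} with $x=y=a$.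

For \eqref{eq:long}, let $K$ be the union of the cells of $T\times T$ that do not contain $(1,1)$. In $K$ the two ends of \eqref{eq:long} are joined by the edge path
\[
(a,a^{-1}),\ (1,a^{-1}),\ (a^{-1},a^{-1}),\ (a^{-1},1),\ (a^{-1},a)
\]
of heights $0,-1,-2,-1,0$, which we push up to height $0$. At the lowest vertex $(a^{-1},a^{-1})$ one would like to cut the corner along the diagonal of the square with top vertex $(1,1)$, but that square is not in $K$. The \emph{ascending link} of $(a^{-1},a^{-1})$ is a $4$-cycle, of which $K$ lacks one open edge. The remaining arc leads around:
\[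
(1,a^{-1}),\ (a^{-1},a^{-1}b),\ (a^{-1}b,a^{-1}),\ (a^{-1},1),\qquad\text{all of height }-1 .
\]
Consecutive vertices here are joined by diagonals of squares. Pushing up once more, each of these diagonals moves to the top vertex of its square, and each of the four vertices is replaced by a path in its ascending link in $K$. The result is \eqref{eq:long}.

Figure~\ref{fig:links} shows the two kinds of damage that the deletion does to a link. Neither disconnects it. If one of the free groups is replaced by $\mathbb Z$, one of the two-element sets becomes a single point. Say that only $b_1$ is left of $\{b_1,g_1\}$. Then the second complex in the figure becomes the two points $b_2,g_2$ without an edge, and the third becomes the edge $b_1g_2$ together with the isolated vertex $b_2$. Both are disconnected.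

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\begin{scope}
\draw[thick] (0,0)--(1,0)--(1,1)--(0,1)--cycle;
\foreach \p in {(0,0),(1,0),(1,1),(0,1)} \fill \p circle (1.6pt);
\node[below] at (0,0) {$b_1$}; \node[below] at (1,0) {$b_2$};
\node[above] at (1,1) {$g_1$}; \node[above] at (0,1) {$g_2$};
\end{scope}
\begin{scope}[xshift=2.6cm]
\draw[dotted] (0,1)--(0,0)--(1,0);
\draw[thick] (1,0)--(1,1)--(0,1);
\foreach \p in {(1,0),(1,1),(0,1)} \fill \p circle (1.6pt);
\draw[fill=white] (0,0) circle (1.6pt);
\node[below] at (0,0) {$b_1$}; \node[below] at (1,0) {$b_2$};
\node[above] at (1,1) {$g_1$}; \node[above] at (0,1) {$g_2$};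
\end{scope}
\begin{scope}[xshift=5.2cm]
\draw[dotted] (0,0)--(1,0);
\draw[thick] (1,0)--(1,1)--(0,1)--(0,0);
\foreach \p in {(0,0),(1,0),(1,1),(0,1)} \fill \p circle (1.6pt);
\node[below] at (0,0) {$b_1$}; \node[below] at (1,0) {$b_2$};
\node[above] at (1,1) {$g_1$}; \node[above] at (0,1) {$g_2$};
\end{scope}
\end{tikzpicture}
\caption{The join of the two-element sets $\{b_1,g_1\}$ and $\{b_2,g_2\}$ is a $4$-cycle (left). Deleting the open star of the vertex $b_1$ (middle) or of the edge $b_1b_2$ (right) leaves an arc. Dotted edges and the hollow vertex are deleted.}
\label{fig:links}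
\end{figure}

\section{Connectivity of joins and level sets}\label{sec:tools}

\subsection{Conventions and two facts}

A space $X$ is \emph{$r$-connected}, $r\ge-1$, if it is nonempty and every map $S^j\to X$ with $0\le j\le r$ extends to $B^{j+1}$. So $(-1)$-connected means nonempty, and $0$-connected means nonempty and path connected. A CW pair $(X,A)$ with $A\ne\emptyset$ is \emph{$r$-connected}, $r\ge0$, if every map $(B^j,S^{j-1})\to(X,A)$ with $0\le j\le r$ is homotopic rel $S^{j-1}$ to a map into $A$. If $(X,A)$ is $r$-connected and $j\le r$, then every map $S^j\to X$ is homotopic to a map into $A$.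

\begin{theorem}[{\cite[Cor.~4.16]{Hatcher}}]\label{fact:hatcher}
An $r$-connected CW pair $(X,A)$ is homotopy equivalent rel $A$ to a CW pair $(X',A)$ in which all cells of $X'\setminus A$ have dimension $>r$.
\end{theorem}

\begin{theorem}[Nerve lemma, {\cite[Thm.~10.6]{Bjorner}}]\label{fact:nerve}
If a complex is a union of subcomplexes all of whose nonempty finite intersections are contractible, then it is homotopy equivalent to the nerve of the family.
\end{theorem}

\begin{lemma}[Coning]\label{lem:coning}
Let $q\ge-1$, let $Z$ be a nonempty CW complex, and let $Z'$ be obtained from $Z$ by attaching, for each $\alpha$ in some index set, a cone over a $q$-connected subcomplex $\Lambda_\alpha\subseteq Z$. Then the pair $(Z',Z)$ is $(q+1)$-connected.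
\end{lemma}

\begin{proof}
The cone $c\Lambda_\alpha$ is path connected and $\Lambda_\alpha\ne\emptyset$. As $c\Lambda_\alpha$ is contractible, $\pi_j(c\Lambda_\alpha,\Lambda_\alpha)\cong\pi_{j-1}(\Lambda_\alpha)$ for $j\ge1$, where for $j=1$ this means that $\pi_1(c\Lambda_\alpha,\Lambda_\alpha)$ is in bijection with $\pi_0(\Lambda_\alpha)$. So $(c\Lambda_\alpha,\Lambda_\alpha)$ is $(q+1)$-connected. By Theorem~\ref{fact:hatcher} we may replace $c\Lambda_\alpha$, rel $\Lambda_\alpha$, by a complex obtained from $\Lambda_\alpha$ by attaching cells of dimension $\ge q+2$. Doing this for all $\alpha$, we find that $Z'$ is homotopy equivalent rel $Z$ to a complex obtained from $Z$ by attaching cells of dimension $\ge q+2$. Cellular approximation gives the claim.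
\end{proof}

\subsection{Joins, and joins with a star removed}

The join $S_1*\dots*S_n$ of disjoint discrete sets is the simplicial complex whose simplices are the nonempty finite subsets of $\bigsqcup S_i$ having at most one element in each $S_i$. The join of the empty family is empty, and joining with it changes nothing.

\begin{lemma}[Milnor]\label{lem:join}
The join of $n\ge1$ nonempty discrete sets is $(n-2)$-connected.
\end{lemma}

\begin{proof}
For $n=1$ the claim is that the join is nonempty. Let $n\ge2$, $J'=S_1*\dots*S_{n-1}$, $J=J'*S_n$, and fix $s_0\in S_n$. The cone $J'*\{s_0\}$ is contractible, and $J$ arises from it by attaching one cone over $J'$ for each further element of $S_n$. By induction $J'$ is $(n-3)$-connected, so by Lemma~\ref{lem:coning} the pair $(J,J'*\{s_0\})$ is $(n-2)$-connected. Hence a map $S^j\to J$ with $j\le n-2$ can be deformed into the contractible cone.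
\end{proof}

The next lemma carries the weight of the proof. It is the general form of Figure~\ref{fig:links}.

\begin{lemma}\label{lem:star}
Let $S_1,\dots,S_n$ be finite sets with at least two elements each, and let $J=S_1*\dots*S_n$. Let $\emptyset\neq I\subseteq\{1,\dots,n\}$, choose $b_i\in S_i$ for $i\in I$, and let $\sigma=\{b_i:i\in I\}$. The subcomplex $J^\sigma\subset J$ of all simplices that do not contain $\sigma$ is a retract of $J$. In particular $J^\sigma$ is $(n-2)$-connected.
\end{lemma}

\begin{proof}
Let $J_I$ and $J_{I^c}$ be the joins of the $S_i$ with $i\in I$ and with $i\notin I$, so $J=J_I*J_{I^c}$. The simplex $\sigma$ is maximal in $J_I$; let $J_I'$ be $J_I$ with the open simplex $\mathring\sigma$ removed. A simplex of $J$ contains $\sigma$ exactly when its part in $J_I$ equals $\sigma$, so $J^\sigma=J_I'*J_{I^c}$.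

For each $i\in I$ choose $g_i\in S_i\setminus\{b_i\}$. The join $\Sigma\subseteq J_I$ of the sets $\{b_i,g_i\}$, $i\in I$, is the boundary of a cross-polytope, a sphere of dimension $|I|-1$, and $\sigma$ is one of its facets. Hence $\Sigma\setminus\mathring\sigma\subseteq J_I'$ is a ball containing $\partial\sigma$; if $|I|=1$, it is the point $g_i$ and $\partial\sigma=\emptyset$. As a ball is contractible, the inclusion $\partial\sigma\hookrightarrow\Sigma\setminus\mathring\sigma$ extends to a map $f:\sigma\to\Sigma\setminus\mathring\sigma$. Let $r:J_I\to J_I'$ be the identity on $J_I'$ and $f$ on $\sigma$. Then $r$ is a retraction, and so is $r*\mathrm{id}:J_I*J_{I^c}\to J_I'*J_{I^c}=J^\sigma$. A retract of an $(n-2)$-connected space is $(n-2)$-connected, so the last claim follows from Lemma~\ref{lem:join}.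
\end{proof}

Two elements per set are needed. If $n\ge2$, $S_1=\{b_1\}$, $I=\{1\}$, and $S_2,\dots,S_n$ have at least two elements, then $J^\sigma=S_2*\dots*S_n$ retracts onto the join of $n-1$ two-element sets, which is an $(n-2)$-sphere. So $J^\sigma$ is not $(n-2)$-connected.

\subsection{Morse theory in a product of trees}\label{sec:morse}

Let $T_1,\dots,T_n$ be locally finite trees. Suppose each $T_i$ carries a function $h_i:T_i\to\mathbb R$ that is affine on edges and integral at vertices, and whose values at the ends of each edge differ by a fixed integer $d_i\ge1$. Let $Y=\prod T_i$. This is a cube complex; its cubes are the products $c=\prod c_i$ of cells $c_i$ of $T_i$. Put $h(x)=\sum h_i(x_i)$. On each cube $h$ is affine, with a unique highest and a unique lowest vertex.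

Let $Z\subseteq Y$ be a subcomplex and $v$ a vertex of $Z$. The \emph{ascending link} $\mathrm{Lk}_\uparrow(v,Z)$ has one simplex for each cube $c\ne\{v\}$ of $Z$ with lowest vertex $v$, that is, with each $c_i$ equal to $v_i$ or to an edge going up from $v_i$; faces of cubes at $v$ correspond to faces of simplices. The \emph{descending link} $\mathrm{Lk}_\downarrow(v,Z)$ is defined in the same way with ``highest'' and ``down''. Thus $\mathrm{Lk}_\uparrow(v,Y)$ is the join over $i$ of the sets of edges going up from $v_i$, $\mathrm{Lk}_\downarrow(v,Y)$ is the join of the sets of edges going down, and the links of $Z$ are subcomplexes of these.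

For an interval $J$ write $Z_J=Z\cap h^{-1}(J)$, and $Z_0=Z\cap h^{-1}(0)$. For integers $a,b\ge0$ the set $Z_{[-a,b]}$ is a polyhedral complex, whose cells are the nonempty intersections of cubes of $Z$ with $h^{-1}([-a,b])$, $h^{-1}(-a)$ and $h^{-1}(b)$. The following is the Morse lemma of Bestvina and Brady \cite[Lemma~2.5]{BB}, in a special case with a short direct proof. The idea is to push each cube that sticks out above height $b+1$ down, away from its slice at that height, so that only the cubes with top vertex at height $b+1$ remain.

\begin{lemma}[Morse lemma]\label{lem:morse}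
Let $a,b\ge0$ be integers. Then $Z_{[-a,b+1]}$ deformation retracts, rel $Z_{[-a,b]}$, onto the union of $Z_{[-a,b]}$ and cones, one for each vertex $v$ of $Z$ with $h(v)=b+1$, over copies of $\mathrm{Lk}_\downarrow(v,Z)$ in $Z\cap h^{-1}(b)$. Likewise $Z_{[-a-1,b]}$ deformation retracts, rel $Z_{[-a,b]}$, onto $Z_{[-a,b]}$ with copies of $\mathrm{Lk}_\uparrow(v,Z)$ in $Z\cap h^{-1}(-a)$ coned off, one for each vertex $v$ of $Z$ with $h(v)=-a-1$. The copies of the links are subcomplexes of $Z_{[-a,b]}$.
\end{lemma}

\begin{proof}
The second claim is the first one for $-h$. For the first, consider a cube $c$ of $Z$ that meets $h^{-1}((b,b+1])$. Since heights of vertices are integers, $\max_c h\ge b+1$, and either $\min_c h\le b$ or $\min_ch=b+1$. In the latter case $c$ meets $h^{-1}([b,b+1])$ only in its lowest vertex. So what we have to consider are the vertices of height $b+1$ and the cubes of the following two types.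

\emph{Type 1: $\dim c>0$, $\max_c h=b+1$.} Let $v$ be the highest vertex of $c$ and let $t_i\in[0,1]$ be the distance from $v_i$ along the edge $c_i$, for those $i$ for which $c_i$ is an edge. Then $h=b+1-\sum d_it_i$ on $c$. As $d_i\ge1$, the set $c\cap h^{-1}([b,b+1])$ is given by $t_i\ge0$ and $\sum d_it_i\le1$. It is a simplex, the cone with apex $v$ over the simplex $c\cap h^{-1}(b)$. Taken over all $c$ with highest vertex $v$, the simplices $c\cap h^{-1}(b)$ form a copy of $\mathrm{Lk}_\downarrow(v,Z)$, and we get the cone over it with apex $v$. The cones for two different vertices $v$ and $v'$ meet only in $h^{-1}(b)$: if cubes $c$ and $c'$ of type~1 have highest vertices $v\ne v'$, then $c\cap c'$ contains neither, so its vertices have height $\le b$.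

\emph{Type 2: $\max_ch>b+1$, $\min_ch\le b$.} Then $Q=c\cap h^{-1}([b,b+1])$ is a convex polytope of dimension $\dim c$, and $F=c\cap h^{-1}(b+1)$ is a face of codimension one. Radial projection from a point just outside $Q$, beyond an interior point of $F$, gives a deformation retraction of $Q$ onto $\partial Q$ minus the relative interior of $F$, that is, onto
\[
\bigl(\partial c\cap h^{-1}([b,b+1])\bigr)\cup\bigl(c\cap h^{-1}(b)\bigr).
\]

Perform these retractions for all cubes of type~2, in order of decreasing dimension, simultaneously for all cubes of the same dimension. Every larger cube containing a cube $c$ of type~2 is again of type~2, so it has already been treated when the turn of $c$ comes. At that moment the part of the relative interior of $c$ in heights $(b,b+1]$ belongs to no other remaining piece, and the retractions fit together. All of them fix $Z_{[-a,b]}$. There are at most $n$ steps, and in the end there remain $Z_{[-a,b]}$, the pieces of type~1, and the vertices of height $b+1$, as claimed. (If $\mathrm{Lk}_\downarrow(v,Z)$ is empty, the cone over it is the point $v$.)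
\end{proof}

\begin{proposition}\label{prop:morse}
Let $n\ge2$ and let $Z\subseteq Y$ be an $(n-2)$-connected subcomplex. Suppose that $\mathrm{Lk}_\downarrow(v,Z)$ is $(n-2)$-connected for every vertex $v$ of $Z$ with $h(v)>0$, and that $\mathrm{Lk}_\uparrow(v,Z)$ is $(n-2)$-connected for every vertex $v$ of $Z$ with $h(v)<0$. Then $Z_0$ is $(n-2)$-connected.
\end{proposition}

\begin{proof}
Start at any vertex of $Z$. If its height is positive, its descending link is nonempty, so there is an edge of $Z$ going down. Continuing, we obtain an edge path that reaches a height $\le0$, and it meets $h^{-1}(0)$. If the height is negative, go up. Hence $Z_0\ne\emptyset$.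

Consider $\{0\}\subset[0,1]\subset[-1,1]\subset[-1,2]\subset\cdots$. By Lemma~\ref{lem:morse} and Lemma~\ref{lem:coning} (with $q=n-2$), passing from the part of $Z$ over one interval to the part over the next gives an $(n-1)$-connected pair. Composing, $(Z_{[-a,a]},Z_0)$ is $(n-1)$-connected for every $a$.

Let $0\le j\le n-2$. A map $S^j\to Z_0$ extends to a map $B^{j+1}\to Z$, whose image is compact and so lies in some $Z_{[-a,a]}$. Since $j+1\le n-1$, this map can be deformed rel $S^j$ into $Z_0$.
\end{proof}

\subsection{Testing connectivity at infinity}

We say that $G$ acts \emph{freely} on a CW complex if it permutes the cells and no nontrivial element maps a cell to itself.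

\begin{lemma}\label{lem:test}
Let $m\ge1$ and let $G$ act freely, with finitely many orbits of cells, on an $(m-1)$-connected CW complex $V$.
\begin{enumerate}
\item[(i)] $G$ is of type $\mathcal F_m$, and $X=V^{(m)}$ may be used in Definition~\ref{def:infinity} with $k=m-1$.
\item[(ii)] Suppose that for every compact $C\subseteq V^{(m)}$ there is an $(m-1)$-connected subcomplex $N\subseteq V$ disjoint from $C$ such that $V\setminus N$ has compact closure. Then $G$ is $(m-1)$-connected at infinity.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By cellular approximation, the $m$-skeleton $X$ of $V$ is $(m-1)$-connected. Attaching free $G$-orbits of cells of dimension $\ge m+1$ to $X$, we can kill all homotopy groups and obtain a contractible complex with a free $G$-action and $m$-skeleton $X$. Its quotient is a $K(G,1)$ with finite $m$-skeleton $X/G$.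

(ii) Let $D$ be the intersection of $X$ with the closure of $V\setminus N$. It is compact, and it contains $C$ because $C\cap N=\emptyset$. For $j\le m-1$, a map $S^j\to X\setminus D\subseteq N^{(m)}$ extends to $B^{j+1}\to N^{(m)}\subseteq X\setminus C$, since $N^{(m)}$ is $(m-1)$-connected.
\end{proof}

\section{The level set as a model for the kernel}\label{sec:model}

Let $n$, $m_i$ and $\chi$ be as in Theorem~\ref{thm:A}. We want trees to which Section~\ref{sec:morse} applies, so every edge should change the height. Let $d_i>0$ generate the image of $\chi_i$; here $\chi_i\ne0$ is used. By Nielsen moves (the Euclidean algorithm on the values of a basis), $F_{m_i}$ has a basis $x_1,\dots,x_{m_i}$ with $\chi_i(x_1)=d_i$ and $\chi_i(x_j)=0$ for $j>1$. Replacing $x_j$ by $x_jx_1$ for $j>1$, we obtain a basis all of whose elements have $\chi_i$-value $d_i$. For $B_n$ the standard bases have this property, with $d_i=1$.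

Let $T_i$ be the Cayley tree of $F_{m_i}$ for this basis, and let $h_i:T_i\to\mathbb R$ be affine on edges with $h_i(g)=\chi_i(g)$ at vertices. \emph{Each vertex of $T_i$ has exactly $m_i$ edges going up, to vertices of height larger by $d_i$, and $m_i$ edges going down.} Let $Y=\prod T_i$ and $h(x)=\sum h_i(x_i)$ as in Section~\ref{sec:morse}, and let
\[
L=h^{-1}(0)\subset Y .
\]
Then $L$ is a locally finite polyhedral complex of dimension $n-1$, whose cells are the sets $c\cap L$ for cubes $c$ whose relative interior meets $L$.

\begin{proposition}\label{prop:L}
The complex $L$ is $(n-2)$-connected, and $G=\ker\chi$ acts on it freely with finitely many orbits of cells. Hence $G$ is of type $\mathcal F_{n-1}$, and $X=L$ may be used in Definition~\ref{def:infinity} with $k=n-2$.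
\end{proposition}

\begin{proof}
The complex $Y$ is contractible, and all its ascending and descending links are joins of $n$ nonempty discrete sets, which are $(n-2)$-connected by Lemma~\ref{lem:join}. So $L$ is $(n-2)$-connected by Proposition~\ref{prop:morse}.

The group $\prod F_{m_i}$ acts freely on $Y$, with finitely many orbits of cubes, and $h(gx)=\chi(g)+h(x)$. So $G$ preserves $L$. A cell $c\cap L$ as above determines the cube $c$, so the action of $G$ on $L$ is free. Let $c$ be one of finitely many representatives of the orbits of cubes. The cube $gc$ meets $L$ for only finitely many values of $\chi(g)$. If $\chi(g)=\chi(g')$, then $g'g^{-1}\in G$, so $gc$ and $g'c$ lie in the same $G$-orbit. Hence $G$ has finitely many orbits of cells in $L$. Now apply Lemma~\ref{lem:test}(i) with $m=n-1$, noting that $L^{(n-1)}=L$.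
\end{proof}

\section{Removing a finite product}\label{sec:remove}

\subsection{The complex $K$}

Let $T_1,\dots,T_n$ be infinite, locally finite trees, let $Y=\prod T_i$, and let $P_i\subset T_i$ be finite nonempty subtrees. Let $T_i^c$ be the full subcomplex of $T_i$ spanned by the vertices not in $P_i$; it is nonempty because $T_i$ is infinite. Put
\[
K_i=\{x\in Y:x_i\in T_i^c\},\qquad K=K(P_1,\dots,P_n)=K_1\cup\dots\cup K_n .
\]
A cube $c=\prod c_i$ belongs to $K$ exactly when, for some $i$, no vertex of $c_i$ lies in $P_i$; equivalently, when $c$ is disjoint from $\prod P_i$.

\begin{lemma}\label{lem:K}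
\begin{enumerate}
\item[(i)] $K$ is disjoint from $\prod P_i$, and $Y\setminus K$ is contained in $\prod E_i$, where $E_i$ is the union of the closed cells of $T_i$ that meet $P_i$. The set $\prod E_i$ is compact.
\item[(ii)] $K$ is $(n-2)$-connected.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The first claim holds because $T_i^c\cap P_i=\emptyset$. The union $E_i$ is finite because $T_i$ is locally finite. If $x\notin K$, then for each $i$ the cell of $T_i$ containing $x_i$ in its relative interior has a vertex in $P_i$, so $x_i\in E_i$.

(ii) Cover $K$ by the subcomplexes $K_{i,e}=\{x:x_i\in e\}$, where $1\le i\le n$ and $e$ runs over the components of $T_i^c$, which are trees. For $e\ne e'$ we have $K_{i,e}\cap K_{i,e'}=\emptyset$. An intersection of members with distinct first indices is a product of trees, so it is nonempty and contractible. By Theorem~\ref{fact:nerve}, $K$ is homotopy equivalent to the nerve, which is the join of the $n$ nonempty discrete sets $\pi_0(T_i^c)$. Apply Lemma~\ref{lem:join}.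
\end{proof}

\subsection{The links of $K$}

Now let $T_i$, $h_i$ and $h$ be as in Section~\ref{sec:model}. We want to apply Proposition~\ref{prop:morse} to $Z=K$, and the difficulty is that near $\prod P_i$ the links of $K$ are smaller than those of $Y$. What limits the loss is that a vertex outside a subtree has at most one neighbor in it.

\begin{lemma}\label{lem:links}
For every vertex $v$ of $K$, the complexes $\mathrm{Lk}_\uparrow(v,K)$ and $\mathrm{Lk}_\downarrow(v,K)$ are $(n-2)$-connected.
\end{lemma}

\begin{proof}
We treat the ascending link; for the descending link interchange ``up'' with ``down'', ``upper'' with ``lower'' and ``lowest'' with ``highest''. Let $S_i$ be the set of edges going up from $v_i$, so $|S_i|=m_i\ge2$ and $\mathrm{Lk}_\uparrow(v,Y)=S_1*\dots*S_n=:J$. Let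
\[
I=\{i:v_i\notin P_i\},
\]
which is nonempty because $v\in K$.

Let $c$ be a cube with lowest vertex $v$. It lies in $K$ if and only if $c_i\subset T_i^c$ for some $i$. For $i\notin I$ this is impossible, since $v_i\in c_i\cap P_i$. For $i\in I$ it holds unless $c_i$ is an edge whose upper end lies in $P_i$. There is at most one such edge: if $v_i$ had two neighbors in the subtree $P_i$, the geodesic between them would pass through $v_i$, and $v_i$ would lie in $P_i$.

If for some $i\in I$ no edge going up from $v_i$ ends in $P_i$, then every cube with lowest vertex $v$ lies in $K$, and $\mathrm{Lk}_\uparrow(v,K)=J$ is $(n-2)$-connected by Lemma~\ref{lem:join}.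

Otherwise, for each $i\in I$ there is exactly one $b_i\in S_i$ whose upper end lies in $P_i$, and $c$ fails to lie in $K$ exactly when $c_i=b_i$ for all $i\in I$. In other words, $\mathrm{Lk}_\uparrow(v,K)$ consists of the simplices of $J$ that do not contain $\sigma=\{b_i:i\in I\}$. So $\mathrm{Lk}_\uparrow(v,K)=J^\sigma$, and Lemma~\ref{lem:star} applies.
\end{proof}

\begin{proposition}\label{prop:LK}
If $n\ge2$, then $L\cap K$ is $(n-2)$-connected.
\end{proposition}

\begin{proof}
Apply Proposition~\ref{prop:morse} to $Z=K$, using Lemma~\ref{lem:K}(ii) and Lemma~\ref{lem:links}.
\end{proof}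

\subsection{Proof of Theorem~\ref{thm:A}}

By Proposition~\ref{prop:L}, $G$ is of type $\mathcal F_{n-1}$ and we may take $X=L$. Let $C\subset L$ be compact. Choose finite nonempty subtrees $P_i\subset T_i$ containing the projections of $C$ to the trees $T_i$, form $K=K(P_1,\dots,P_n)$, and put $N=L\cap K$, a subcomplex of $L$. By Lemma~\ref{lem:K}(i), $N$ is disjoint from $C\subseteq\prod P_i$, and $L\setminus N$ lies in the compact set $D:=L\cap\prod E_i$, which therefore contains $C$. Thus
\[
L\setminus D\subseteq N\subseteq L\setminus C,
\]
and $N$ is $(n-2)$-connected by Proposition~\ref{prop:LK}. So for $0\le j\le n-2$ every map $S^j\to L\setminus D$ extends to a map $B^{j+1}\to N\subseteq L\setminus C$, and $G$ is $(n-2)$-connected at infinity. For $m_i=2$ and $\chi$ equal to $1$ on all standard generators, $G=B_n$. \qed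

\section{The classification}\label{sec:classification}

\subsection{Theorem~\ref{thm:B}(a): connectivity at infinity}\label{sec:Ba}

Factors on which $\chi$ vanishes split off from $G$ as direct factors. Their trees carry no height function, so Morse theory does not see them; we treat them by hand.

For $i\in S$ let $T_i,h_i$ be as in Section~\ref{sec:model}, and for $i\notin S$ let $T_i$ be the Cayley tree of $F_{m_i}$ for some basis. Put $Y_S=\prod_{i\in S}T_i$, $h(x)=\sum_{i\in S}h_i(x_i)$ on $Y_S$, $L_S=h^{-1}(0)\subset Y_S$, and $W=\prod_{i\notin S}T_i$, a point if $S=\{1,\dots,n\}$. Let $G_S$ be the kernel of $\chi$ on $\prod_{i\in S}F_{m_i}$. Then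
\[
G=G_S\times\prod_{i\notin S}F_{m_i}
\]
acts freely, with finitely many orbits of cells, on $V=L_S\times W$. This space is $(k-2)$-connected, by Proposition~\ref{prop:L} with $k$ in place of $n$ and because $W$ is contractible. By Lemma~\ref{lem:test}(i) with $m=k-1$, $G$ is of type $\mathcal F_{k-1}$.

To apply Lemma~\ref{lem:test}(ii), let $C\subset V^{(k-1)}$ be compact, and choose finite nonempty subtrees $P_i\subset T_i$ for all $i$ that contain the projections of $C$. Let $T_i^c$ be as in Section~\ref{sec:remove}, form $K\subset Y_S$ from the $P_i$ with $i\in S$, and put $W^c=\bigcup_{i\notin S}\{w\in W:w_i\in T_i^c\}$ (empty if $W$ is a point) and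
\[
N=\bigl((L_S\cap K)\times W\bigr)\cup\bigl(L_S\times W^c\bigr),
\]
the set of points of $V$ with at least one coordinate in the corresponding $T_i^c$. As in Lemma~\ref{lem:K}(i), $N$ is disjoint from $C$, and $V\setminus N$ is contained in the compact set $V\cap\prod_iE_i$, where $E_i$ is the finite union of the closed cells of $T_i$ meeting $P_i$. So $V\setminus N$ has compact closure, and it remains to show that $N$ is $(k-2)$-connected.

Put $A=(L_S\cap K)\times W$. By Proposition~\ref{prop:LK}, $L_S\cap K$ is $(k-2)$-connected, and since $W$ is contractible, so is $A$. If $W^c=\emptyset$, then $N=A$ and we are done. Otherwise we show that adding $L_S\times W^c$ to $A$ does no harm. As $L_S$ and $L_S\cap K$ are $(k-2)$-connected, the long exact sequence shows that the pair $(L_S,L_S\cap K)$ is $(k-2)$-connected. Hence so is the pair $(L_S\times W^c,(L_S\cap K)\times W^c)$: deform the first coordinate and keep the second. The two pieces of $N$ intersect in $(L_S\cap K)\times W^c$. So by Theorem~\ref{fact:hatcher}, $N$ is, up to homotopy equivalence rel $A$, obtained from $A$ by attaching cells of dimension $\ge k-1$. Therefore every map $S^j\to N$ with $j\le k-2$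 can be deformed into $A$, where it is null-homotopic. So $N$ is $(k-2)$-connected, and $G$ is $(k-2)$-connected at infinity.

\subsection{Theorem~\ref{thm:B}(a): $G$ is not of type $\mathcal F_k$}\label{sec:notFk}

If $G$ were of type $\mathcal F_k$, all $(k-1)$-cycles of $L_S\times W$ would bound within bounded height. The spheres from the introduction do not.

Suppose that $G$ is of type $\mathcal F_k$. Then it is of type $FP_k$: there is a resolution of $\mathbb Z$ by projective $\mathbb ZG$-modules that are finitely generated in degrees $\le k$. Let $X=(L_S\times W)^{(k-1)}$. Its cellular chain complex consists of finitely generated free $\mathbb ZG$-modules, and, augmented by $\mathbb Z$, it is exact in degrees below $k-1$. So by \cite[VIII.4.3]{Brown} the module $H_{k-1}(X)=\ker(C_{k-1}(X)\to C_{k-2}(X))$ is finitely generated. Hence so is its quotient $H_{k-1}(L_S\times W)$. Since $Y_S\times W$ is contractible and $k-1\ge1$, each of finitely many generators bounds a chain in $Y_S\times W$. Thus for some $M>0$ all generators die in $H_{k-1}(Q_M)$, where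
\[
Q_M=\bigl(Y_S\cap h^{-1}([-M,M])\bigr)\times W .
\]
As $Q_M$ is $G$-invariant, the map $H_{k-1}(L_S\times W)\to H_{k-1}(Q_M)$ is zero.

Take a vertex $v\in Y_S$ with $h(v)>M$. For $i\in S$ let $\ell_i\subset T_i$ be a line through $v_i$ made of two descending rays with different first edges; it exists as $m_i\ge2$. With $t_i$ the signed distance from $v_i$ along $\ell_i$ we have $h=h(v)-\sum_{i\in S}d_i|t_i|$ on $\prod\ell_i\cong\mathbb R^k$. So $B=\prod\ell_i\cap\{h\ge0\}$ is a $k$-ball with $\partial B\subset L_S$. Choose $u$ in the interior of $B$, in the interior of a $k$-cube of $\prod\ell_i$ at $v$, with $h(u)>M$.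

Since $Y_S$ is contractible and $k\ge2$, the boundary map $H_k(Y_S,Y_S\setminus u)\to H_{k-1}(Y_S\setminus u)$ is an isomorphism. It carries the image of the fundamental class of $(B,\partial B)$ to $[\partial B]$. The point $u$ has an open $k$-cube as a neighborhood in $Y_S$, so by excision that image generates $H_k(Y_S,Y_S\setminus u)\cong\mathbb Z$. Hence $[\partial B]\ne0$ in $H_{k-1}(Y_S\setminus u)$. On the other hand, for any $w\in W$ the class $[\partial B\times\{w\}]$ dies in $H_{k-1}(Q_M)$, and the projection to $Y_S$ maps $Q_M$ into $Y_S\setminus u$ because $h(u)>M$. So $[\partial B]=0$ in $H_{k-1}(Y_S\setminus u)$, a contradiction.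

Since $(k-1)$-connectivity at infinity presupposes type $\mathcal F_k$, degree $k-2$ is the highest in which the notion is defined for $G$. This proves (a).

\subsection{Theorem~\ref{thm:B}(b)}

Let $n\ge2$, $i\in S$, $m_i=1$, let $t$ generate the $i$-th factor, and put $a=\chi(t)\ne0$. The projection of $G$ to $H=\prod_{j\ne i}F_{m_j}$ is injective, because $(t^z,1)\in G$ forces $az=0$. Its image is $\{g\in H:\chi(g)\in a\mathbb Z\}$, which has finite index in $H$. So $G$ acts freely, with finitely many orbits of cells, on $Y'=\prod_{j\ne i}T_j$, where $T_j$ is the Cayley tree of $F_{m_j}$ for some basis. This is a contractible, locally finite complex of dimension $n-1$, and $Y'/G$ is a finite $K(G,1)$.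

\emph{$G$ is not $(n-2)$-connected at infinity.} Since $\dim Y'=n-1$, we may use $X=Y'$ in Definition~\ref{def:infinity} to test this. Choose a line in each $T_j$, let $R\cong\mathbb R^{n-1}$ be the product of these lines, let $o\in R$ lie in the interior of an $(n-1)$-cube, and let $C=\{o\}$. Given a compact $D\supseteq C$, the set $D\cap R$ is compact, so a large round sphere $\Sigma\cong S^{n-2}$ in $R$ about $o$ lies in $X\setminus D$. It bounds a ball in $R$ around $o$. As in Section~\ref{sec:notFk}, excision shows that this ball represents a generator of $H_{n-1}(Y',Y'\setminus o)\cong\mathbb Z$, and as $Y'$ is contractible, $[\Sigma]$ is a generator of $\tilde H_{n-2}(Y'\setminus o)\cong\mathbb Z$. So the inclusion $\Sigma\to X\setminus D$ does not extend to a map from a ball to $X\setminus C$.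

\emph{If $n\ge3$, then $G$ is $(n-3)$-connected at infinity.} Apply Lemma~\ref{lem:test}(ii) with $V=Y'$ and $m=n-2$. Given a compact $C$, choose finite nonempty subtrees $P_j\subset T_j$ with $C\subseteq\prod_{j\ne i}P_j$ and let $N$ be the complex $K$ of Section~\ref{sec:remove} for the $n-1$ infinite trees $T_j$ and their subtrees $P_j$. By Lemma~\ref{lem:K}, with $n-1$ in place of $n$, $N$ is disjoint from $C$, its complement has compact closure, and $N$ is $(n-3)$-connected.

\subsection{The final statement}

Let all $\chi_i\ne0$ and $n\ge2$. If all $m_i\ge2$, then $G$ is $(n-2)$-connected at infinity by Theorem~\ref{thm:A}. If some $m_i=1$, it is not, by (b). This completes the proof of Theorem~\ref{thm:B}. \qed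

\begin{thebibliography}{9}
\bibitem{BB} Bestvina and Brady, \emph{Invent. Math.} 129 (1997).
\bibitem{Bjorner} Bj\"orner, \emph{Topological Methods}.
\bibitem{Brown} Brown, \emph{Cohomology of Groups}.
\bibitem{Hatcher} Hatcher, \emph{Algebraic Topology}.
\bibitem{Mihalik} Michael Mihalik, \emph{Stallings' Group is Simply Connected at Infinity}, arXiv:2506.19195 (2025).
\end{thebibliography}

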